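
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{H\"older continuity of minimizers in a Rayleigh--Faber--Krahn problem for the regional fractional Laplacian}


\begin{abstract}
For $n\ge2$ and $\frac12<\sigma<1$ we consider the minimization, over nonnegative functions $u$ on $\mathbb R^n$, of the Rayleigh quotient of the regional fractional energy of order $\sigma$ on $\{u>0\}$ plus the volume of $\{u>0\}$. We prove that every minimizer is, after modification on a null set, H\"older continuous on $\mathbb R^n$; the exponent, and the H\"older norm of minimizers normalized in $L^2$, are controlled by $n$ and $\sigma$ only. In particular the infimum is achieved by a continuous function. We also show that the positivity set of a minimizer is open, connected and of controlled diameter, that the minimizer is smooth there and nondegenerate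 up to the boundary, and that for $\sigma\le\frac12$ the infimum is zero and not attained.
\end{abstract}

\section{The problem and the answer}

\subsection{The question}

Let $n\ge 2$ and $\sigma\in(\frac12,1)$. For a measurable set $E\subset\mathbb R^n$ put
\[
I_E[u]=\iint_{E\times E}\frac{|u(x)-u(y)|^2}{|x-y|^{n+2\sigma}}\,dx\,dy ,
\]
and let $\mathring H^\sigma(\mathbb R^n)$ be the completion of $C_c^\infty(\mathbb R^n)$ under the norm $I_{\mathbb R^n}[u]^{1/2}$. We study
\begin{equation}\label{problem}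
\Lambda=\inf\left\{\frac{I_{\{u>0\}}[u]}{\|u\|^2_{L^2(\mathbb R^n)}}+|\{u>0\}| \;:\; u\in\mathring H^\sigma(\mathbb R^n),\ u\not\equiv0,\ u\ge0\right\}.
\end{equation}

The quotient is the Rayleigh quotient of the \emph{regional} fractional Laplacian on the set $\{u>0\}$: only pairs of points that both lie in the set interact. The second term penalizes volume, and the problem is a Faber--Krahn problem in disguise. If $u_t(x)=u(x/t)$, the quotient is multiplied by $t^{-2\sigma}$ and the volume by $t^n$. Minimizing $\mathsf q\,t^{-2\sigma}+\mathsf v\,t^{n}$ over $t>0$ gives $c(n,\sigma)\,\mathsf q^{n/(n+2\sigma)}\mathsf v^{2\sigma/(n+2\sigma)}$. So, informally, \eqref{problem} asks for the smallest first regional eigenvalue among sets of given volume.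

It is known that \eqref{problem} is achieved by some $u_0$ with $\{u_0>0\}$ bounded, and that such a minimizer is bounded; we take the existence of a minimizer as given. The following question comes from \cite{JKX}:
\begin{center}
\emph{Is \eqref{problem} achieved by a continuous function?}
\end{center}
A minimizer is a priori only an a.e.-class, and its positivity set is only a measurable set. Continuity turns that set into an open set, so that the extremal ``domain'' really is one. The space alone does not help, since $2\sigma<2\le n$ and $H^\sigma(\mathbb R^n)$ contains discontinuous functions. Continuity must come from minimality. The answer is yes.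

\begin{theorem}\label{main}
There are $\alpha\in(0,1)$ and $C$, depending only on $n$ and $\sigma$, such that every minimizer $u\ge0$ of \eqref{problem} with $\|u\|_{L^2}=1$ has a representative with $\|u\|_{C^{0,\alpha}(\mathbb R^n)}\le C$. Hence \eqref{problem} is achieved by a continuous function.
\end{theorem}

The last sentence follows because the functional depends only on the a.e.-class of $u$. Once continuity is available, the same tools give more.

\begin{theorem}\label{complements}
Let $u$ be a minimizer with $\|u\|_{L^2}=1$, in its continuous representative, and $E=\{u>0\}$. With $c,C>0$ depending only on $n,\sigma$: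
\begin{itemize}
\item[(a)] $E$ is open and connected, and $u\in C^\infty(E)$;
\item[(b)] $\sup_{B_r(x)}u\ge c\,r^{2\sigma}$ for $x\in\overline E$ and $0<r\le1$;
\item[(c)] $\operatorname{diam}E\le C$.
\end{itemize}
Moreover,
\begin{itemize}
\item[(d)] for $0<\sigma\le\frac12$ the infimum \eqref{problem}, defined by the same formulas, is $0$ and is not attained.
\end{itemize}
\end{theorem}

\subsection{What makes the question delicate}

The functional does not see a jump of $u$ at the boundary of $\{u>0\}$. For instance, $I_B[1_B]=0$ for every ball $B$. If $\sigma<\frac12$, then $1_B\in\mathring H^\sigma$, and small balls show that the infimum is $0$. For $\sigma>\frac12$ a function of finite energy agrees on almost every line with a continuous function, which excludes such jumps; this suggests the answer. But the exclusion is a property of the space, while minimality only involves the energy on $E=\{u>0\}$. The first step is therefore quantitative: \emph{the energy of $f\ge0$ on its positivity set controls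 its full energy} (Lemma~\ref{positivity}).

The Euler--Lagrange equation has the same blindness. Formally, with $E=\{u>0\}$, $\lambda=I_E[u]/\|u\|_2^2$ and the integral taken in the principal value sense, it reads
\begin{equation}\label{formalEL}
2\int_{E}\frac{u(x)-u(y)}{|x-y|^{n+2\sigma}}\,dy=\lambda u(x),\qquad x\in E .
\end{equation}
In the usual proof of decay of oscillation, many points with small values near $x$ pull $u(x)$ down. Here zeros of $u$ exert no pull at all: they are absent from the integral.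

\subsection{Plan of the proof}

We rescale to a function $U$ with $U\le1$ in $B_1$ and slow growth outside, and distinguish two cases.
\begin{itemize}
\item \emph{The set $\{U<1-\delta\}\cap B_{1/2}$ is small.} By comparison with functions in which the low points are filled up, minimality forces $U\ge1-2\delta$ in $B_{1/4}$ (Section~\ref{sec:fill}). In $B_{1/4}$ the function is positive, solves a linear nonlocal equation with bounded right side, and is Lipschitz in a smaller ball (Section~\ref{sec:kernel}).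
\item \emph{The set $\{U<1-\delta\}\cap B_{1/2}$ is not small.} Then $U\le1-\frac\varepsilon2$ in $B_{1/4}$ (Section~\ref{sec:decay}). If $\{U\ge1-\delta\}\cap B_{1/2}$ is very small, this follows by an iteration over levels. Otherwise, even if most points of $\{U<1-\delta\}$ are zeros, on many lines $U$ must pass continuously from $0$ to $1-\delta$. So the set where $0<U<1-\delta$ has measure bounded below, and these points do pull.
\end{itemize}
Iterating over the scales $4^{-j}$, either the second case occurs forever, which is a power decay, or the first case occurs at some scale and ends the argument (Section~\ref{sec:proof}). The volume term enters only through a factor $r^{2\sigma}M^{-2}$ at scale $r$ and height $M$. This is harmless as long as $M$ decays more slowly than $r^{\sigma}$, and the iteration guarantees that.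

\section{Conventions and standard facts}

\subsection{Notation}

$B_r(x)$ is the open ball and $B_r=B_r(0)$. For a function $f$ and a pair $(x,y)$ we write
\[
\Delta f=f(x)-f(y),\qquad d\mu=\frac{dx\,dy}{|x-y|^{n+2\sigma}},\qquad \mathcal E_E(f,g)=\iint_{E\times E}\Delta f\,\Delta g\,d\mu ,
\]
so $\mathcal E_E(f,f)=I_E[f]$. (The Laplace operator does not occur below; $\Delta$ is always this difference.) Put $p=\frac{2n}{n-2\sigma}>2$. The letters $C,c$, and $b>1$ in iteration inequalities, denote positive constants depending only on $n$ and $\sigma$ unless stated otherwise; they may change from line to line. Until continuity has been proved, pointwise statements about elements of $H^\sigma$, and in particular about minimizers, are meant a.e.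

Since $2\sigma<n$, the fractional Sobolev inequality
\begin{equation}\label{sobolev}
\|f\|_{L^p(\mathbb R^n)}^2\le C\,I_{\mathbb R^n}[f]
\end{equation}
holds on $\mathring H^\sigma(\mathbb R^n)$; in particular the elements of $\mathring H^\sigma(\mathbb R^n)$ are functions in $L^p$. The space $H^\sigma=\{f\in L^2(\mathbb R^n): I_{\mathbb R^n}[f]<\infty\}$ is contained in $\mathring H^\sigma$, because $C_c^\infty$ is dense in it. The infimum \eqref{problem} is finite, as any nonnegative $f\in C_c^\infty$, $f\not\equiv0$, shows. So a minimizer $u$ has $|\{u>0\}|<\infty$; since $u\in L^p$, H\"older's inequality gives $u\in L^2$, hence $u\in H^\sigma$. We also use the local form of \eqref{sobolev}, which is the Sobolev inequality on $B_1$ after scaling: for $\rho\in[\frac14,\frac12]$,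
\begin{equation}\label{localsobolev}
\|f\|_{L^p(B_\rho)}^2\le C\big(I_{B_\rho}[f]+\|f\|_{L^2(B_\rho)}^2\big).
\end{equation}

\subsection{Two iteration facts}

\begin{lemma}\label{iteration}
\emph{(i)} Let $a_j\ge0$, $a_{j+1}\le Kb^ja_j^{1+\beta}$ with $K>0$, $b>1$, $\beta>0$, and $a_0\le K^{-1/\beta}b^{-1/\beta^2}$. Then $a_j\to0$.

\emph{(ii)} Let $F\ge0$ be bounded on $[\rho,\rho']$ and $F(s)\le\vartheta F(t)+A(t-s)^{-2}$ for $\rho\le s<t\le\rho'$, where $0\le\vartheta<1$. Then $F(\rho)\le C(\vartheta)A(\rho'-\rho)^{-2}$.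
\end{lemma}

\begin{proof}
(i) By induction $a_j\le a_0b^{-j/\beta}$, since $Kb^ja_0^{1+\beta}b^{-j(1+\beta)/\beta}=(Ka_0^\beta)\,a_0b^{-j/\beta}\le a_0b^{-(j+1)/\beta}$.

(ii) Choose $\tau\in(0,1)$, depending on $\vartheta$, with $\vartheta\tau^{-2}<1$, and let $t_0=\rho$, $t_{i+1}-t_i=(1-\tau)\tau^i(\rho'-\rho)$. Then $F(t_i)\le\vartheta F(t_{i+1})+A(1-\tau)^{-2}\tau^{-2i}(\rho'-\rho)^{-2}$. Iterating, $F(\rho)\le\vartheta^NF(t_N)+A(1-\tau)^{-2}(\rho'-\rho)^{-2}\sum_{i\ge0}(\vartheta\tau^{-2})^i$, and $N\to\infty$ gives the claim.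
\end{proof}

\subsection{Truncations, products, cutoffs}

If $f\in H^\sigma$, then $\min(f,k)$ (for $f\ge0$, $k\ge 0$) and $(f-k)_+$ (for $k\ge0$) are in $H^\sigma$, because these operations do not increase $|f|$ or $|\Delta f|$. If $\varphi$ is Lipschitz with compact support, splitting at $|x-y|=1$ gives
\begin{equation}\label{cutoffint}
\sup_y\int_{\mathbb R^n}|\Delta\varphi|^2|x-y|^{-n-2\sigma}\,dx<\infty .
\end{equation}
Since $\Delta\varphi=0$ unless $x$ or $y$ lies in the support of $\varphi$, it follows that $\varphi\in H^\sigma$. Moreover $\varphi f\in H^\sigma$ for $f\in H^\sigma$, since $\Delta(\varphi f)=\varphi(x)\Delta f+f(y)\Delta\varphi$ gives $|\Delta(\varphi f)|^2\le2\|\varphi\|_\infty^2|\Delta f|^2+2f(y)^2|\Delta\varphi|^2$.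

For $0<\rho'<\rho$, \emph{the cutoff between $B_{\rho'}$ and $B_\rho$} is the radial, radially piecewise linear function $\varphi$ with $\varphi=1$ on $B_{\rho'}$ and $\varphi=0$ off $B_{(\rho+\rho')/2}$. Thus $0\le\varphi\le1$, its Lipschitz constant is $2/(\rho-\rho')$, and its support keeps the distance $\frac12(\rho-\rho')$ from the complement of $B_\rho$.

\section{The energy on lines}\label{sec:lines}

Here $\sigma>\frac12$ does its main work. We first see what it gives on a line and then integrate over all lines. For measurable $A\subset\mathbb R$ put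
\[
e_A[f]=\iint_{A\times A}\frac{|f(s)-f(t)|^2}{|s-t|^{1+2\sigma}}\,ds\,dt .
\]

\subsection{One dimension}

\begin{lemma}\label{onedim}
Let $J$ be a bounded open interval and $f$ measurable on $J$ with $e_J[f]<\infty$. Then $f$ agrees a.e. on $J$ with a continuous function. If $f$ is continuous on $[a,b]$, then
\begin{equation}\label{morrey}
|f(a)-f(b)|^2\le C\,|b-a|^{2\sigma-1}\,e_{(a,b)}[f].
\end{equation}
\end{lemma}

\begin{proof}
For a.e. $t\in J$ the function $s\mapsto|f(s)-f(t)|^2$ is integrable on $J$, so $f\in L^2(J)$. Let $a<b$ in $J$ be Lebesgue points of $f$, $\ell=b-a$, $J_j=(a,a+2^{-j}\ell)$ and $m_j$ the mean of $f$ over $J_j$. Then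
\[
|m_j-m_{j+1}|^2\le\frac1{|J_j||J_{j+1}|}\iint_{J_j\times J_{j+1}}|f(s)-f(t)|^2\,ds\,dt\le2(2^{-j}\ell)^{2\sigma-1}e_{(a,b)}[f].
\]
Since $2\sigma-1>0$, the sum over $j$ of $|m_j-m_{j+1}|$ converges and is at most $C(\ell^{2\sigma-1}e_{(a,b)}[f])^{1/2}$. As $m_j\to f(a)$, this bounds $|f(a)-m_0|$. The same argument at $b$ bounds $|f(b)-m_0|$, and \eqref{morrey} follows for Lebesgue points. So $f$ is uniformly continuous on the set of its Lebesgue points and extends continuously. If $f$ is continuous on $[a,b]$, the argument applies to $a,b$ directly.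
\end{proof}

\begin{lemma}[Hardy]\label{hardy}
Let $0<a\le\infty$ and let $g$ be continuous on $[0,a)$ with $g(0)=0$. Then
\[
\int_0^ag(t)^2t^{-2\sigma}\,dt\le C_H\,e_{(0,a)}[g],\qquad C_H=C_H(\sigma).
\]
\end{lemma}

\begin{proof}
The idea is to compare $g$ with its dilate $g(\tau\cdot)$: because $2\sigma>1$, dilation decreases the left side by a fixed factor, and the difference is controlled by the energy. We may assume $A:=e_{(0,a)}[g]<\infty$. Let $0<\epsilon<\ell<a$ and $X(h)^2=\int_\epsilon^\ell h^2t^{-2\sigma}dt$; $X(g)$ is finite. For $\tau\in[\frac14,\frac12]$ the substitution $s=\tau t$ gives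
\[
X(g(\tau\cdot))^2=\tau^{2\sigma-1}\int_{\tau\epsilon}^{\tau\ell}g^2s^{-2\sigma}ds\le2^{-(2\sigma-1)}\Big[X(g)^2+\int_{\epsilon/4}^{\epsilon}g^2s^{-2\sigma}ds\Big]\le2^{-(2\sigma-1)}\big[X(g)^2+CA\big],
\]
because $g(s)^2\le Cs^{2\sigma-1}A$ by \eqref{morrey}. Hence $X(g)\le X(g-g(\tau\cdot))+2^{-(\sigma-1/2)}(X(g)+CA^{1/2})$. The factor $2^{-(\sigma-1/2)}$ is less than $1$, so $X(g)\le CX(g-g(\tau\cdot))+CA^{1/2}$. We square and average over $\tau$. With $s=\tau t$, $d\tau=ds/t$,
\[
\int_{1/4}^{1/2}X(g-g(\tau\cdot))^2d\tau\le\int_\epsilon^\ell\int_{t/4}^{t/2}|g(t)-g(s)|^2t^{-1-2\sigma}\,ds\,dt\le A,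
\]
since $|t-s|\le t$. So $X(g)^2\le CA$; let $\epsilon\to0$ and $\ell\to a$.
\end{proof}

\begin{proposition}\label{linepositivity}
There is $C_0=C_0(\sigma)\ge1$ such that for every open interval $J$, bounded or not, and every continuous $f\ge0$ on $J$, with $P=\{t\in J:f(t)>0\}$, we have $e_J[f]\le C_0\,e_P[f]$.
\end{proposition}

\begin{proof}
Pairs in $(J\setminus P)^2$ do not contribute to $e_J[f]$, so
\[
e_J[f]=e_P[f]+2\int_Pf(t)^2\int_{J\setminus P}\frac{ds}{|s-t|^{1+2\sigma}}\,dt .
\]
Let $t$ lie in a component $Q=(a,a')$ of $P$. The points of $J\setminus P$ to the left of $t$ lie in $(-\infty,a]$, and there are none if $a\notin J$; similarly on the right. So the inner integral is at most $\frac1{2\sigma}\big[(t-a)^{-2\sigma}1_{\{a\in J\}}+(a'-t)^{-2\sigma}1_{\{a'\in J\}}\big]$. An endpoint of $Q$ in $J$ is a zero of $f$, and Lemma~\ref{hardy}, applied on $Q$ from each such endpoint, gives $\int_Qf^2\int_{J\setminus P}|s-t|^{-1-2\sigma}ds\,dt\le\frac{C_H}{\sigma}e_Q[f]$. Sum over the disjoint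 components, using $\sum_Qe_Q[f]\le e_P[f]$.
\end{proof}

\subsection{Slicing}

For measurable $K\ge0$ on $\mathbb R^n\times\mathbb R^n$,
\begin{equation}\label{slicing}
\iint K(x,y)\,dx\,dy=\tfrac12\int_{S^{n-1}}d\omega\int_{\omega^\perp}dz\iint_{\mathbb R^2}K(z+s\omega,z+t\omega)\,|s-t|^{n-1}\,ds\,dt .
\end{equation}
Indeed, polar coordinates $y=x\pm r\omega$ and $x=z+s\omega$ give the integral over $t>s$ and over $t<s$, respectively; take the average. With $K=|\Delta f|^2|x-y|^{-n-2\sigma}$ the weight becomes $|s-t|^{-1-2\sigma}$. So if $f\in H^\sigma$, then on a.e. line (that is, for a.e. $(\omega,z)$) $f$ has finite one-dimensional energy and, by Lemma~\ref{onedim} on bounded subintervals, agrees a.e. with a continuous function on that line. We call it the continuous representative on the line.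

\begin{lemma}\label{positivity}
With $C_0$ from Proposition~\ref{linepositivity}: for every $f\in H^\sigma$, $f\ge0$, and every open convex $B\subset\mathbb R^n$ (possibly $B=\mathbb R^n$), with $P=\{f>0\}$,
\[
\iint_{B\times B}|\Delta f|^2d\mu\le C_0\iint_{(B\cap P)^2}|\Delta f|^2d\mu .
\]
The same holds for every continuous $f\ge0$ on $\mathbb R^n$.
\end{lemma}

\begin{proof}
Every line meets $B$ in an open interval or not at all. Apply Proposition~\ref{linepositivity} on it, to the continuous representative if $f\in H^\sigma$; its positivity set agrees with $P$ up to a null set of the line. Integrate by \eqref{slicing}.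
\end{proof}

\begin{remark}
For $\sigma<\frac12$ the lemma is false: take $f=1_{B_1}$ and $B=\mathbb R^n$. Convexity cannot be dropped: if $B$ is the union of two balls with disjoint closures and $f\in C_c^\infty$, $f\ge0$, is $1$ on one and $0$ on the other, the right side is $0$ and the left side is not.
\end{remark}

The second consequence is a quantitative intermediate value theorem: a function with many zeros and many large values must spend measure in between.

\begin{lemma}\label{intermediate}
Let $f\in H^\sigma$, $f\ge0$, $m>0$, and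
\[
N_0=\{f=0\}\cap B_{1/2},\qquad N_m=\{f\ge m\}\cap B_{1/2},\qquad D=\{0<f<m\}\cap B_{1/2}.
\]
Then
\[
|N_0|\,|N_m|\le Cm^{-1/\sigma}\,|D|^{\frac{2\sigma-1}{2\sigma}}\Big(\iint_{B_{1/2}\times B_{1/2}}|\Delta f|^2d\mu\Big)^{\frac1{2\sigma}} .
\]
\end{lemma}

\begin{proof}
Let $\mathcal L$ be the set of lines $(\omega,z)$ that meet both $N_0$ and $N_m$ in positive length, and $|\mathcal L|$ its $d\omega\,dz$-measure. Chords of $B_{1/2}$ have length at most $1$, so \eqref{slicing} with $K=1_{N_0}(x)1_{N_m}(y)$ gives $|N_0||N_m|\le\frac12|\mathcal L|$. On a.e. line of $\mathcal L$ the continuous representative of $f$ has a zero and a value $\ge m$ on the chord. Between them there is an interval $(a,b)$ in $B_{1/2}$ with endpoint values $0$ and $m$ (in some order) and $0<f<m$ inside. Let $d$ be the length of $D$ on the line and $e$ the one-dimensional energy of $f$ on the chord. Since $b-a\le d$, \eqref{morrey} gives $m^2\le Cd^{2\sigma-1}e$, that is, $1\le Cm^{-1/\sigma}d^{\frac{2\sigma-1}{2\sigma}}e^{\frac1{2\sigma}}$.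 Integrate over $\mathcal L$ and use H\"older's inequality with exponents $\frac{2\sigma}{2\sigma-1}$ and $2\sigma$, together with $\iint d\,d\omega\,dz=|S^{n-1}||D|$ and $\iint e\,d\omega\,dz=2\iint_{B_{1/2}^2}|\Delta f|^2d\mu$.
\end{proof}

\section{Consequences of minimality}\label{sec:min}

From now on $u$ is a minimizer with $\|u\|_{L^2}=1$, and
\[
E=\{u>0\},\qquad\lambda=I_E[u],\qquad\Lambda=\lambda+|E| .
\]
The number $\Lambda>0$ depends only on $n,\sigma$.

\subsection{Competitors}

Minimality says that for every $v\in H^\sigma$, $v\ge0$, with $|\{v>0\}|<\infty$,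
\begin{equation}\label{basic}
I_{\{v>0\}}[v]\ge\big(\lambda+|E|-|\{v>0\}|\big)\|v\|_2^2
\end{equation}
(trivially if $v\equiv0$), while $I_E[u]=\lambda\|u\|_2^2=\lambda$. We use this in three ways.

\emph{Upward.} If $v\in H^\sigma$, $v\ge u$ and $|\{v>0\}|<\infty$, then $\|v\|_2\ge1$ and
\begin{equation}\label{up}
I_E[u]\le I_{\{v>0\}}[v]+\|v\|_2^2\,|\{v>0\}\setminus E| .
\end{equation}

\emph{Downward.} If $v\in H^\sigma$ and $0\le v\le u$, then, subtracting \eqref{basic} from $I_E[u]=\lambda\int u^2$,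
\begin{equation}\label{down}
I_E[u]-I_{\{v>0\}}[v]+\|v\|_2^2\,|E\setminus\{v>0\}|\le\lambda\int(u^2-v^2).
\end{equation}

\emph{Without changing the positivity set.} If $\zeta\in H^\sigma$ and $|\zeta|\le Ku$ for some $K$, then
\begin{equation}\label{EL}
\mathcal E_E(u,\zeta)=\lambda\int u\zeta .
\end{equation}
Indeed, for small $|t|$ we have $u+t\zeta\ge0$ and $\{u+t\zeta>0\}=E$, so the quadratic polynomial $I_E[u+t\zeta]-\lambda\|u+t\zeta\|_2^2$ is nonnegative for small $|t|$ and vanishes at $t=0$; its derivative there is $0$. The condition $|\zeta|\le Ku$ replaces the missing openness of $E$.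

\begin{lemma}\label{bounded}
$M_0:=\|u\|_{L^\infty}$ satisfies $\Lambda^{-1/2}\le M_0\le C$.
\end{lemma}

\begin{proof}
For $k>0$ let $v=\min(u,k)$, $w=(u-k)_+$. Then $\{v>0\}=E$ and $\Delta v\,\Delta w\ge0$, so $I_E[u]-I_E[v]\ge I_E[w]\ge I_{\{w>0\}}[w]\ge C_0^{-1}I_{\mathbb R^n}[w]$ by Lemma~\ref{positivity}. Since $u^2-v^2=w^2+2kw$, \eqref{down} and \eqref{sobolev} give
\[
\|w\|_{L^p}^2\le C\lambda\int(w^2+2kw).
\]
Let $K>0$, $k_j=K(2-2^{-j})$, $w_j=(u-k_j)_+$, $a_j=\int w_j^2$; thus $a_0\le1$. Where $w_j>0$ we have $w_{j-1}\ge2^{-j}K$, so $\int w_j\le2^jK^{-1}a_{j-1}$ and $|\{w_j>0\}|\le4^jK^{-2}a_{j-1}$. Since $1-\frac2p=\frac{2\sigma}n$,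
\[
a_j\le\|w_j\|_{L^p}^2\,|\{w_j>0\}|^{2\sigma/n}\le C\lambda b^jK^{-4\sigma/n}a_{j-1}^{1+2\sigma/n}.
\]
By Lemma~\ref{iteration}(i), $a_j\to0$ if $K$ is large depending on $n,\sigma$ and an upper bound for $\lambda$. As $\lambda\le\Lambda$, $K$ can be chosen depending only on $n,\sigma$, and $u\le2K$. Finally $1=\|u\|_2^2\le M_0^2|E|\le M_0^2\Lambda$.
\end{proof}

\subsection{Rescaling}

For $x_0\in\mathbb R^n$, $0<r\le1$, $0<M\le M_0$ put
\[
U(x)=\frac{u(x_0+rx)}M,\quad E_U=\{U>0\},\quad Z=\{U=0\},\quad\lambda'=\lambda r^{2\sigma},\quad\kappa=\Gamma_0\,r^{2\sigma}M^{-2},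
\]
where $\Gamma_0=2+2M_0^2|B_1|$. Then $U\in H^\sigma\cap L^\infty$. By \eqref{EL},
\begin{equation}\label{ELU}
\mathcal E_{E_U}(U,\zeta)=\lambda'\int U\zeta\qquad\text{if }\zeta\in H^\sigma\text{ and }|\zeta|\le KU\text{ for some }K .
\end{equation}
If $V\in H^\sigma$ and $U\le V\le U+1_{B_1}$, then
\begin{equation}\label{upU}
I_{E_U}[U]\le I_{\{V>0\}}[V]+\kappa\,|\{V>0\}\setminus E_U| .
\end{equation}
To see \eqref{upU}, let $v$ be the unscaled $V$, so $u\le v\le u+M1_{B_r(x_0)}$ and $\|v\|_2^2\le2+2M^2|B_r|\le\Gamma_0$; in \eqref{up} the energies scale by $M^2r^{n-2\sigma}$ and the volume by $r^n$.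

\subsection{A Caccioppoli identity}

Testing \eqref{ELU} with a truncation of $U$ gives an energy bound above a level $k$ and, in addition, a term that measures how strongly the points below level $k$ pull. For $k\ge0$ put $w_+=(U-k)_+$ and $w_-=(k-U)_+$, so $U=k+w_+-w_-$.

\begin{lemma}\label{cacc}
Let $k\ge0$ and let $\varphi\ge0$ be Lipschitz with compact support. Then
\begin{align}
I_{E_U}[\varphi w_+]+2\iint_{E_U\times E_U}&\varphi(x)^2w_+(x)w_-(y)\,d\mu
=\iint w_+(x)w_+(y)|\Delta\varphi|^2d\mu+\lambda'\int U\varphi^2w_+ ,\label{caccid}\\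
I_{\mathbb R^n}[\varphi w_+]&\le C_0\Big[\iint w_+(x)w_+(y)|\Delta\varphi|^2d\mu+\lambda'\int U\varphi^2w_+\Big].\label{caccineq}
\end{align}
\end{lemma}

\begin{proof}
The function $\zeta=\varphi^2w_+$ is in $H^\sigma$ and $0\le\zeta\le\|\varphi\|_\infty^2U$, so \eqref{ELU} applies. Since $w_-\zeta=0$,
\[
\Delta U\,\Delta\zeta=\Delta w_+\Delta\zeta+w_-(x)\zeta(y)+w_-(y)\zeta(x).
\]
Expanding both sides gives $\Delta w_+\,\Delta(\varphi^2w_+)=|\Delta(\varphi w_+)|^2-w_+(x)w_+(y)|\Delta\varphi|^2$. The integral of $w_+(x)w_+(y)|\Delta\varphi|^2$ is finite by \eqref{cutoffint}, and its integrand vanishes off $E_U\times E_U$. Integrating over $E_U\times E_U$ yields \eqref{caccid}. For \eqref{caccineq}, Lemma~\ref{positivity} gives $I_{\mathbb R^n}[\varphi w_+]\le C_0I_{\{\varphi w_+>0\}}[\varphi w_+]\le C_0I_{E_U}[\varphi w_+]$; drop the nonnegative cross term.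
\end{proof}

The cross term is the pull of the points below level $k$; only points of $E_U$ take part in it. The error term is estimated as follows.

\begin{lemma}\label{error}
Let $\frac18\le\rho'<\rho\le\frac34$, let $\varphi$ be the cutoff between $B_{\rho'}$ and $B_\rho$, and let $w\ge0$ with $w\le m$ in $B_1$ and $\int_{|y|>1}w|y|^{-n-2\sigma}dy\le mT$. Then
\[
\iint w(x)w(y)|\Delta\varphi|^2d\mu\le C(1+T)(\rho-\rho')^{-n-2}\,m^2\,|\{w>0\}\cap B_\rho| .
\]
\end{lemma}

\begin{proof}
On $B_\rho\times B_\rho$ the integrand, including the kernel, is at most $4m^2(\rho-\rho')^{-2}1_{\{w(x)>0\}}|x-y|^{2-n-2\sigma}$; integrate in $y$, using $2-2\sigma>0$. If both points lie off $B_\rho$, then $\Delta\varphi=0$. In the remaining pairs with $\Delta\varphi\ne0$ we may take, up to symmetry, $|x|\le\frac{\rho+\rho'}2$ and $|y|\ge\rho$. Then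
\[
|x-y|\ge|y|-|x|\ge|y|\Big(1-\frac{|x|}\rho\Big)\ge\tfrac12(\rho-\rho')|y| ,
\]
so these pairs contribute at most $C(\rho-\rho')^{-n-2\sigma}m|\{w>0\}\cap B_\rho|\int_{|y|\ge\rho}w|y|^{-n-2\sigma}dy$, and the last integral is at most $Cm+mT$ because $\rho\ge\frac18$.
\end{proof}

The next lemma is the iteration over levels mentioned in the plan. Its point is that the constant $\gamma$ does not depend on the height $m$.

\begin{lemma}\label{degiorgi}
For every $T_0$ there is $\gamma=\gamma(n,\sigma,T_0)>0$ with the following property. Let $k\ge0$, $m>0$, $\rho\in[\frac14,\frac38]$, and suppose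
\[
(U-k)_+\le m\ \text{ and }\ \lambda'U\le T_0m\ \text{ in }B_1,\qquad\int_{|y|>1}(U-k)_+|y|^{-n-2\sigma}dy\le T_0m .
\]
If $|\{U>k\}\cap B_\rho|\le\gamma$, then $U\le k+\frac m4$ a.e. in $B_{\rho-1/8}$.
\end{lemma}

\begin{proof}
Let $k_j=k+\frac m4(1-2^{-j})$, $\rho_j=\rho-\frac18+2^{-j-3}$, $w_j=(U-k_j)_+\le(U-k)_+$, $A_j=|\{U>k_j\}\cap B_{\rho_j}|$, and $\varphi_j$ the cutoff between $B_{\rho_{j+1}}$ and $B_{\rho_j}$. By \eqref{caccineq}, Lemma~\ref{error} and $\lambda'\int U\varphi_j^2w_j\le T_0m\cdot mA_j$ we have $I_{\mathbb R^n}[\varphi_jw_j]\le Cb^jm^2A_j$, with $C$ depending also on $T_0$. On $\{U>k_{j+1}\}\cap B_{\rho_{j+1}}$ we have $\varphi_jw_j\ge2^{-j-3}m$, so \eqref{sobolev} gives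
\[
(2^{-j-3}m)^2A_{j+1}^{2/p}\le Cb^jm^2A_j,\qquad\text{hence}\qquad A_{j+1}\le Cb^jA_j^{p/2} .
\]
The factor $m^2$ has cancelled and $p/2>1$. By Lemma~\ref{iteration}(i), $A_j\to0$ if $A_0\le\gamma$.
\end{proof}

\section{Filling the holes}\label{sec:fill}

We come to the first alternative: $U$ is close to its upper bound $1$ on most of $B_{1/2}$, and we want to exclude low values, including zeros, near the origin. The natural competitor raises $U$ to a level $k<1$. Its danger is that filling zeros creates new pairs in the energy.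

\emph{The simplest case.} Suppose $U\le k$ in $B_s$ and replace $U$ by the constant $k$ there. Among pairs inside $B_s$ the old energy $\iint_{(E_U\cap B_s)^2}|\Delta U|^2d\mu$ is gone, and the new pairs cost nothing because the new function is constant. By Lemma~\ref{positivity} the gain is at least $C_0^{-1}\iint_{B_s^2}|\Delta U|^2d\mu$, an integral that includes the pairs in $E_U\times Z$ which the functional did not count. So minimality bounds the full energy in $B_s$ by the volume term and by pairs not contained in $B_s$.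

\emph{The general case.} Where $U>k$, a new pair of such a point $x$ and a filled zero costs $(U(x)-k)^2$. But if $1-k\le2\delta$, this is at most $4\delta^2$, whereas the same pair contributes $k^2\ge\frac9{16}$ to the full energy of $w_-=(k-U)_+$. So the cost is a small multiple of the gain. The only other difficulty, the annulus around $B_s$, is treated by Lemma~\ref{iteration}(ii).

\begin{lemma}\label{noholes}
There are $\delta\in(0,\frac18]$ and $\nu>0$, depending on $n,\sigma$, such that: if $U\le1$ in $B_1$, $U\le2|x|^{\sigma/2}$ outside $B_1$, $\kappa\le1$ and $|\{U<1-\delta\}\cap B_{1/2}|\le\nu$, then $U\ge1-2\delta$ a.e. in $B_{1/4}$.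
\end{lemma}

\begin{proof}
\emph{The competitor.} Write $E=E_U$. Let $\delta\le\frac18$, $k\in[1-2\delta,1-\delta]$, so $k\ge\frac34$, and $w_\pm$ as above. Then $0\le w_-\le k$, $w_-=k$ on $Z$, and $w_+\le2\delta$ in $B_1$. Put
\[
F(\rho)=\iint_{B_\rho\times B_\rho}|\Delta w_-|^2d\mu\le I_{\mathbb R^n}[U]<\infty .
\]
Let $\frac14\le s<t\le\frac12$, let $\varphi$ be the cutoff between $B_s$ and $B_t$, and
\[
V=U+\varphi w_-=k+w_+-g,\qquad g=(1-\varphi)w_- .
\]
Since $\varphi w_-=k\varphi-\varphi\min(U,k)\in H^\sigma$ and $0\le\varphi w_-\le1_{B_1}$, $V$ is admissible in \eqref{upU}. Here $\{V>0\}=E\cup Z'$ with $Z'=Z\cap\{\varphi>0\}$, so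
\begin{equation}\label{threeparts}
I_{\{V>0\}}[V]-I_E[U]=\iint_{E^2}(|\Delta V|^2-|\Delta U|^2)d\mu+2\iint_{E\times Z'}|\Delta V|^2d\mu+\iint_{Z'^2}|\Delta V|^2d\mu .
\end{equation}
Since $w_+w_-=w_+g=0$ and $0\le g\le w_-$,
\begin{equation}\label{fillpointwise}
|\Delta V|^2-|\Delta U|^2=|\Delta g|^2-|\Delta w_-|^2-2\big[w_+(x)(w_--g)(y)+w_+(y)(w_--g)(x)\big]\le|\Delta g|^2-|\Delta w_-|^2 .
\end{equation}
Also $\Delta g=(1-\varphi(x))\Delta w_--w_-(y)\Delta\varphi$, so
\begin{equation}\label{gbound}
|\Delta g|^2\le2|\Delta w_-|^2+2w_-(y)^2|\Delta\varphi|^2,\qquad\iint_{B_t^2}w_-(y)^2|\Delta\varphi|^2d\mu\le C(t-s)^{-2}\int_{B_t}w_-^2 .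
\end{equation}
We now bound the three terms of \eqref{threeparts} from above.

\emph{Pairs in $E\times E$.}
\begin{itemize}
\item[1.] \emph{Both points in $B_s$.} Here $g=0$. Lemma~\ref{positivity} for $f=\min(U,k)=k-w_-$, whose positivity set is $E$, and the convex set $B_s$ bounds the contribution by $-\iint_{(E\cap B_s)^2}|\Delta w_-|^2d\mu\le-C_0^{-1}F(s)$.
\item[2.] \emph{Both in $B_t$, not both in $B_s$.} By \eqref{fillpointwise} and \eqref{gbound} the contribution is at most $[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w_-^2$.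
\item[3.] \emph{$x\in B_t$, $y\notin B_t$, or the reverse.} Take $x\in B_t$. The difference is nonzero only if $\varphi(x)w_-(x)>0$. Then $|x-y|\ge\frac{t-s}2$, $U(x)\le V(x)\le k\le1$ and $V(y)=U(y)$, so
\[
|\Delta V|^2-|\Delta U|^2=\varphi(x)w_-(x)\big(V(x)+U(x)-2U(y)\big)\le2w_-(x).
\]
(Large values $U(y)$ only help.) The contribution is at most $C(t-s)^{-2\sigma}\int_{B_t}w_-$.
\item[4.] \emph{Both off $B_t$.} The difference is $0$.
\end{itemize}

\emph{Pairs with $x\in E$, $y\in Z'$, counted twice in \eqref{threeparts}.} Here $|y|\le\frac{s+t}2$ and $w_-(y)=k$.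
\begin{itemize}
\item[5.] \emph{Both in $B_s$.} Here $\Delta V=w_+(x)\le2\delta\,1_{\{U(x)>k\}}$. On $\{U>k\}\times Z$ we have $|\Delta w_-|=k$, so by symmetry $k^2\mu\big((\{U>k\}\times Z)\cap B_s^2\big)\le\frac12F(s)$. The contribution is at most $2(2\delta)^2\frac{F(s)}{2k^2}\le8\delta^2F(s)$.
\item[6.] \emph{Both in $B_t$, not both in $B_s$.} Here $\Delta V=w_+(x)-\Delta g$. If $w_+(x)>0$, then $w_+(x)\le2\delta\le k=|\Delta w_-|$. So $|\Delta V|^2\le2|\Delta w_-|^2+2|\Delta g|^2\le6|\Delta w_-|^2+4w_-(y)^2|\Delta\varphi|^2$. As $E\times Z'$ and $Z'\times E$ are disjoint, the contribution is at most $6[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w_-^2$.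
\item[7.] \emph{$x\notin B_t$.} Here $|x-y|\ge\frac{t-s}2$ and $|\Delta V|\le\max(U(x),1)\le2(1+|x|)^{\sigma/2}$, so $|\Delta V|^2\le C(1+|x-y|^\sigma)$. The contribution is at most $C(t-s)^{-2\sigma}|Z\cap B_t|$. This is where the growth bound is used.
\end{itemize}

\emph{Pairs in $Z'\times Z'$.}
\begin{itemize}
\item[8.] Here $|\Delta V|^2=k^2|\Delta\varphi|^2$ and both points lie in $B_t$. The contribution is at most $C(t-s)^{-2}|Z\cap B_t|$.
\end{itemize}

\emph{Summary.} We have $w_-^2\le w_-\le1$, $|Z\cap B_t|\le\frac43\int_{B_t}w_-$, $t-s<1$ and $\kappa|Z'|\le|Z\cap B_t|$. So \eqref{upU} yields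
\[
(C_0^{-1}-8\delta^2)F(s)\le7[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w_- .
\]
Now fix $\delta\le\frac18$ with $8\delta^2\le\frac1{2C_0}$. For $\frac14\le\rho<\rho'\le\frac12$ and all $\rho\le s<t\le\rho'$,
\[
F(s)\le\vartheta F(t)+C(t-s)^{-2}\int_{B_{\rho'}}w_-,\qquad\vartheta=\frac7{7+1/(2C_0)}<1 ,
\]
and Lemma~\ref{iteration}(ii) gives
\begin{equation}\label{fillenergy}
\iint_{B_\rho^2}|\Delta w_-|^2d\mu\le C(\rho'-\rho)^{-2}\int_{B_{\rho'}}w_-\le C(\rho'-\rho)^{-2}\,|\{U<k\}\cap B_{\rho'}| .
\end{equation}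
This holds for every $k\in[1-2\delta,1-\delta]$.

\emph{Iteration in the level.} Let $k_j=1-2\delta+2^{-j}\delta$, $\rho_j=\frac14+2^{-j-2}$, $w_j=(k_j-U)_+$, $A_j=|\{U<k_j\}\cap B_{\rho_j}|$. On $\{U<k_{j+1}\}$ we have $w_j\ge2^{-j-1}\delta$. By \eqref{localsobolev}, and by \eqref{fillenergy} with $k=k_j$, $\rho=\rho_{j+1}$, $\rho'=\rho_j$,
\[
(2^{-j-1}\delta)^2A_{j+1}^{2/p}\le\|w_j\|_{L^p(B_{\rho_{j+1}})}^2\le C\Big(\iint_{B_{\rho_{j+1}}^2}|\Delta w_j|^2d\mu+\|w_j\|_{L^2(B_{\rho_{j+1}})}^2\Big)\le C4^jA_j ,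
\]
so $A_{j+1}\le Cb^jA_j^{p/2}$. If $A_0=|\{U<1-\delta\}\cap B_{1/2}|\le\nu$ with $\nu=\nu(n,\sigma)$ small, Lemma~\ref{iteration}(i) gives $A_j\to0$, hence $U\ge1-2\delta$ a.e. in $B_{1/4}$.
\end{proof}

\section{Decay of the maximum}\label{sec:decay}

In the second alternative $\{U<1-\delta\}\cap B_{1/2}$ has measure more than $\nu$. Here is the mechanism in its simplest form. Suppose $U\le1$ everywhere, $U(x)=1$ at some $x\in B_{1/2}$, and the equation \eqref{formalEL}, rescaled, holds at $x$. Let $D=\{0<U<1-\delta\}\cap B_{1/2}$. For $y\in D$ we have $|x-y|\le1$, so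
\[
2\delta|D|\le2\int_D\frac{1-U(y)}{|x-y|^{n+2\sigma}}\,dy\le\lambda'U(x)=\lambda' ,
\]
which is impossible if $\lambda'<2\delta|D|$. So everything depends on a lower bound for $|D|$. If $\{U<1-\delta\}$ consists mostly of zeros, this bound comes from Lemma~\ref{intermediate}. The proof replaces the maximum point by the set $\{U>1-\varepsilon\}$ and the pointwise equation by \eqref{caccid}.

\begin{lemma}\label{decay}
Let $\delta,\nu$ be as in Lemma~\ref{noholes}. There is $\varepsilon=\varepsilon(n,\sigma)\in(0,\frac\delta4]$ such that if $U\le1$ in $B_1$, $U\le2|x|^{\sigma/2}$ outside $B_1$,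
\[
\int_{|y|>1}(U-1)_+|y|^{-n-2\sigma}dy\le\varepsilon,\qquad\lambda'\le\varepsilon,\qquad|\{U<1-\delta\}\cap B_{1/2}|>\nu ,
\]
then $U\le1-\frac\varepsilon2$ a.e. in $B_{1/4}$.
\end{lemma}

\begin{proof}
\emph{Step 1: it suffices to make $|\{U>1-\varepsilon\}\cap B_{3/8}|$ small, uniformly in $\varepsilon$.} Apply Lemma~\ref{degiorgi} with $k=1-\varepsilon$, $m=\varepsilon$, $\rho=\frac38$. In $B_1$ we have $(U-k)_+\le\varepsilon$ and $\lambda'U\le\varepsilon$; outside, $(U-k)_+\le(U-1)_++\varepsilon$, so the tail integral is at most $C\varepsilon$. Thus $T_0=T_0(n,\sigma)$, and there is $\gamma_0=\gamma_0(n,\sigma)>0$, \emph{independent of $\varepsilon\in(0,\frac\delta4]$}, such that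
\[
|\{U>1-\varepsilon\}\cap B_{3/8}|\le\gamma_0\quad\Longrightarrow\quad U\le1-\tfrac34\varepsilon\le1-\tfrac\varepsilon2\ \text{ a.e. in }B_{1/4}.
\]

\emph{Step 2: the transition layer.} If $|\{U\ge1-\delta\}\cap B_{1/2}|\le\gamma_0$, the hypothesis of the implication holds because $\varepsilon<\delta$. Assume therefore $|\{U\ge1-\delta\}\cap B_{1/2}|>\gamma_0$ and let $D=\{0<U<1-\delta\}\cap B_{1/2}$. We claim $|D|\ge c_2$ for some $c_2=c_2(n,\sigma)>0$. If $|D|\ge\frac\nu2$, there is nothing to show. Otherwise $|Z\cap B_{1/2}|\ge\frac\nu2$. Inequality \eqref{caccineq} with $k=0$, the cutoff between $B_{1/2}$ and $B_{3/4}$, and Lemma~\ref{error} with $w=U$, $m=1$ and $T\le C$ (by the growth bound) give $\iint_{B_{1/2}^2}|\Delta U|^2d\mu\le C$. Lemma~\ref{intermediate} with $m=1-\delta\ge\frac78$ then gives $\frac\nu2\gamma_0\le C|D|^{(2\sigma-1)/(2\sigma)}$, which proves the claim.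

\emph{Step 3: the pull of $D$.} Use \eqref{caccid} with $k=1-2\varepsilon$ and the cutoff $\varphi$ between $B_{3/8}$ and $B_{7/16}$. Here $w_+\le2\varepsilon$ in $B_1$ and $w_+\le(U-1)_++2\varepsilon$ outside. By Lemma~\ref{error} with $m=2\varepsilon$, $T\le C$, and by $\lambda'\int U\varphi^2w_+\le C\varepsilon\cdot\varepsilon$, the right side is at most $C\varepsilon^2$. On the left restrict the cross term to $x\in B_{3/8}$, $y\in D\subset E_U$. There $|x-y|<1$ and $w_-(y)\ge\delta-2\varepsilon\ge\frac\delta2$, so the left side is at least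
\[
\delta c_2\int_{B_{3/8}}w_+\ge\delta c_2\,\varepsilon\,|\{U>1-\varepsilon\}\cap B_{3/8}| .
\]
Hence $|\{U>1-\varepsilon\}\cap B_{3/8}|\le C\varepsilon/(\delta c_2)$. The right side is at most $\gamma_0$ if $\varepsilon=\varepsilon(n,\sigma)$ is small, because $\delta,c_2,\gamma_0$ do not depend on $\varepsilon$. Step 1 concludes.
\end{proof}

\section{Regularity where $u$ is bounded below}\label{sec:kernel}

When the filling alternative occurs, $U$ is bounded below in a ball and satisfies a linear equation there. We localize the equation and represent its solution by a truncated Riesz kernel.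

\begin{lemma}\label{localeq}
Let $R,d>0$, $x_1\in\mathbb R^n$, suppose $U\ge m>0$ a.e. in $B_{R+d}(x_1)$, and let $\chi\in C_c^\infty(\mathbb R^n)$, $0\le\chi\le1$, $\chi=1$ on $B_{R+d}(x_1)$. Then for all $\zeta\in C_c^\infty(B_R(x_1))$
\[
\iint_{\mathbb R^n\times\mathbb R^n}\Delta(\chi U)\,\Delta\zeta\,d\mu=\int g\zeta,\qquad g(x)=(\lambda'+2a(x))U(x)+2\int\frac{(1-\chi(y))U(y)}{|x-y|^{n+2\sigma}}\,dy ,
\]
where $a(x)=\int_Z|x-y|^{-n-2\sigma}dy$. On $B_R(x_1)$ the function $g$ is bounded and $0\le a\le Cd^{-2\sigma}$.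
\end{lemma}

\begin{proof}
Since $|\zeta|\le m^{-1}\|\zeta\|_\infty U$, \eqref{ELU} gives $\mathcal E_{E_U}(U,\zeta)=\lambda'\int U\zeta$. To pass to $\mathbb R^n\times\mathbb R^n$ we add the pairs in $E_U\times Z$, twice. For $x\in E_U$ and a.e. $y\in Z$ we have $U(y)=\zeta(y)=0$, because $Z\cap B_{R+d}(x_1)$ is null. So $\Delta U\Delta\zeta=U(x)\zeta(x)$ and these pairs add $2\int aU\zeta$; pairs in $Z\times Z$ add nothing. Next, $f=(1-\chi)U$ satisfies $f\zeta=0$, so $\Delta f\,\Delta\zeta=-f(x)\zeta(y)-f(y)\zeta(x)$ and $\iint\Delta f\Delta\zeta\,d\mu=-2\int\zeta(x)\int f(y)|x-y|^{-n-2\sigma}dy\,dx$. Subtract. The bounds hold because in both integrals $|x-y|\ge d$ for $x\in B_R(x_1)$, up to null sets, and $U$ is bounded.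
\end{proof}

For bounded $\zeta\in C^2$ with bounded second derivatives let
\[
L\zeta(x)=\tfrac12\int\frac{2\zeta(x)-\zeta(x+h)-\zeta(x-h)}{|h|^{n+2\sigma}}\,dh .
\]
For $v\in H^\sigma$ and $\zeta\in C_c^\infty$,
\begin{equation}\label{byparts}
\iint\Delta v\,\Delta\zeta\,d\mu=2\int vL\zeta .
\end{equation}
To see this, restrict to $|x-y|>\epsilon$, where all terms are separately integrable, use the symmetry in $(x,y)$ and in $h\mapsto-h$, and let $\epsilon\to0$; the truncated operators satisfy $|L_\epsilon\zeta(x)|\le C_\zeta(1+|x|)^{-n-2\sigma}$. Moreover $L$ multiplies $e^{ix\cdot\xi}$ by $c_*|\xi|^{2\sigma}$ with a constant $c_*>0$. Since $2\sigma<n$, the Fourier transform of $|x|^{2\sigma-n}$ is a multiple of $|\xi|^{-2\sigma}$, so for a suitable constant $c'$ the Riesz kernel $G(x)=c'|x|^{2\sigma-n}$ satisfies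
\begin{equation}\label{riesz}
L(G*\psi)=\psi\qquad\text{for }\psi\in C_c^\infty(\mathbb R^n).
\end{equation}
Indeed $G*\psi$ is the inverse Fourier transform of $c_*^{-1}|\xi|^{-2\sigma}\hat\psi\in L^1$, and $L$ may be applied under the integral by Fubini, as $\int|2-2\cos(h\cdot\xi)||h|^{-n-2\sigma}dh=C|\xi|^{2\sigma}$.

\begin{lemma}\label{kernel}
Let $v\in H^\sigma\cap L^\infty$ have compact support, $g\in L^\infty(B_R(x_1))$, and
\[
\iint\Delta v\,\Delta\zeta\,d\mu=\int g\zeta\qquad\text{for all }\zeta\in C_c^\infty(B_R(x_1)).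
\]
Let $0<\tau<R$, $\eta\in C_c^\infty(B_\tau)$ radial with $\eta=1$ near $0$, $G_1=\eta G$, $G_2=(1-\eta)G$, $K=LG_2$. Then
\begin{equation}\label{representation}
v=\tfrac12\,G_1*(g1_{B_R(x_1)})+K*v\qquad\text{a.e. in }B_{R-\tau}(x_1).
\end{equation}
Moreover $G_1\in W^{1,1}(\mathbb R^n)$, and $K\in C^\infty$ with $K$ and all its derivatives bounded.
\end{lemma}

\begin{proof}
Near $0$, $|\nabla G_1|\le C|x|^{2\sigma-n-1}$. This is integrable because $2\sigma>1$, and integrating by parts off $B_\epsilon$ leaves a boundary term $O(\epsilon^{2\sigma-1})$; so $G_1\in W^{1,1}$. The function $G_2$ is smooth with bounded derivatives of all orders, hence so is $K$, and $L(G_2*\psi)=K*\psi$ by Fubini. Let $\psi\in C_c^\infty(B_{R-\tau}(x_1))$. Then $G_1*\psi\in C_c^\infty(B_R(x_1))$ and, by \eqref{riesz}, $\psi=L(G_1*\psi)+K*\psi$. Multiply by $v$, integrate, and use \eqref{byparts} and the equation: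
\[
\int v\psi=\tfrac12\int g\,(G_1*\psi)+\int v\,(K*\psi)=\int\big[\tfrac12G_1*(g1_{B_R(x_1)})+K*v\big]\psi ,
\]
since $G_1$ and $K$ are even.
\end{proof}

\section{Proof of Theorem~\ref{main}}\label{sec:proof}

\subsection{Parameters}

Let $\delta,\nu,\varepsilon$ be as in Lemmas~\ref{noholes} and \ref{decay}. Fix $\theta\in[1-\frac\varepsilon2,1)$, depending only on $n,\sigma$, so close to $1$ that
\[
\alpha:=\frac{\log(1/\theta)}{\log4}\le\frac\sigma2\qquad\text{and}\qquad\int_{|y|>1}\big(\theta^{-1}|y|^\alpha-1\big)|y|^{-n-2\sigma}dy\le\varepsilon ;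
\]
the integral tends to $0$ as $\theta\to1$ by dominated convergence. Note $\theta\ge\frac12$. Fix $r_0\in(0,1]$ with $\lambda r_0^{2\sigma}\le\varepsilon$ and $\Gamma_0r_0^{2\sigma}\le M_0^2$. Since $\lambda\le\Lambda$ and $\Gamma_0M_0^{-2}\le2\Lambda+2|B_1|$ by Lemma~\ref{bounded}, $r_0$ can be chosen depending only on $n,\sigma$. Put
\[
r_j=4^{-j}r_0,\qquad M_j=\theta^jM_0=M_0(r_j/r_0)^\alpha .
\]
Then $\Gamma_0r_j^{2\sigma}M_j^{-2}\le4^{(-2\sigma+2\alpha)j}\le1$: the heights decay more slowly than $r_j^\sigma$, so the volume term stays harmless.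

\subsection{The dichotomy}

\emph{Claim.} For each $x_0\in\mathbb R^n$ either
\begin{itemize}
\item[(A)] $u\le M_j$ a.e. in $B_{r_j}(x_0)$ for all $j\ge0$; or
\item[(B)] for some $j$: $u\le M_i$ a.e. in $B_{r_i}(x_0)$ for all $i\le j$, and $u\ge(1-2\delta)M_j\ge\frac12M_j$ a.e. in $B_{r_j/4}(x_0)$.
\end{itemize}

We have $u\le M_0$ in $B_{r_0}(x_0)$. Suppose $u\le M_i$ in $B_{r_i}(x_0)$ for all $i\le j$ and let $U(x)=u(x_0+r_jx)/M_j$, the rescaling with $r=r_j$ and $M=M_j$. Then $U\le1$ in $B_1$, and for $|x|\ge1$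
\begin{equation}\label{growth}
U(x)\le\theta^{-1}|x|^\alpha\le2|x|^{\sigma/2}.
\end{equation}
Indeed, if $r_{i+1}\le|r_jx|<r_i$ with $i<j$, then $U(x)\le M_i/M_j=\theta^{-(j-i)}$, while $|x|^\alpha\ge4^{\alpha(j-i-1)}=\theta^{-(j-i-1)}$. If $|r_jx|\ge r_0$, then $U(x)\le\theta^{-j}=4^{\alpha j}\le|x|^\alpha$. By the choice of parameters, $\int_{|y|>1}(U-1)_+|y|^{-n-2\sigma}dy\le\varepsilon$, $\lambda'=\lambda r_j^{2\sigma}\le\varepsilon$ and $\kappa\le1$. If $|\{U<1-\delta\}\cap B_{1/2}|\le\nu$, Lemma~\ref{noholes} gives (B). Otherwise Lemma~\ref{decay} gives $U\le1-\frac\varepsilon2\le\theta$ in $B_{1/4}$, that is, $u\le M_{j+1}$ in $B_{r_{j+1}}(x_0)$, and we continue with $j+1$.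

\subsection{Interior estimate in case (B)}

With $U$ as above, $U\ge\frac12$ a.e. in $B_{1/4}$. Apply Lemma~\ref{localeq} with $x_1=0$, $R=\frac1{16}$, $d=\frac1{32}$ and a fixed $\chi\in C_c^\infty(B_{1/8})$ with $0\le\chi\le1$ and $\chi=1$ on $B_{3/32}$. In $B_{1/16}$ we have $U\le1$, $\lambda'\le1$, $a\le C$, and the last term of $g$ is at most $C$ by the growth bound \eqref{growth}; so $|g|\le C$ there. Apply Lemma~\ref{kernel} to $v=\chi U$, which satisfies $0\le v\le1$, with $\tau=\frac3{64}$ and a fixed $\eta$. The right side of \eqref{representation} is $C^1$, with gradient at most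
\[
\tfrac12\|\nabla G_1\|_{L^1}\|g\|_{L^\infty(B_{1/16})}+\|\nabla K\|_{L^\infty}\|v\|_{L^1}\le C .
\]
Hence $U$ has a representative that is Lipschitz in $B_{1/64}$ with a constant $C_L=C_L(n,\sigma)$, and
\begin{equation}\label{lipschitz}
\operatorname*{ess\,osc}_{B_r(x_0)}u\le2C_LM_j\,\frac r{r_j}\qquad\text{for }r\le\frac{r_j}{64}.
\end{equation}

\subsection{Conclusion}

For all $x_0$ and $0<r\le r_0$ we have $\operatorname{ess\,osc}_{B_r(x_0)}u\le K_0r^\alpha$, with $K_0=CM_0r_0^{-\alpha}$:
\begin{itemize}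
\item If $r_{i+1}<r\le r_i$ and $u\le M_i$ in $B_{r_i}(x_0)$ (all $i$ in case (A), $i\le j$ in case (B)), the oscillation is at most $M_i=M_0(r_i/r_0)^\alpha\le M_0(4r/r_0)^\alpha$.
\item In case (B) with $\frac{r_j}{64}\le r\le r_j$, it is at most $M_j\le M_0(64r/r_0)^\alpha$.
\item In case (B) with $r<\frac{r_j}{64}$, by \eqref{lipschitz} it is at most $2C_LM_j(r/r_j)^\alpha=2C_LM_0(r/r_0)^\alpha$.
\end{itemize}
Let $y,z$ be Lebesgue points of $u$, with their Lebesgue values. If $|y-z|<r\le r_0$, both values lie between the essential infimum and supremum of $u$ on $B_r(y)$, so $|u(y)-u(z)|\le K_0r^\alpha$. Letting $r\downarrow|y-z|$ gives $|u(y)-u(z)|\le K_0|y-z|^\alpha$ for $|y-z|<r_0$. If $|y-z|\ge r_0$, then $|u(y)-u(z)|\le M_0\le M_0r_0^{-\alpha}|y-z|^\alpha$. Lebesgue points have full measure and are dense, so $u$ agrees a.e. with a function in $C^{0,\alpha}(\mathbb R^n)$. Its norm is bounded in terms of $n,\sigma$, because $M_0\le C$ and $r_0=r_0(n,\sigma)$. Since minimizers exist, the continuous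 representative of any of them is a continuous minimizer. \qed

\section{Proof of Theorem~\ref{complements}}

In (a)--(c), $u$ is the continuous representative.

\subsection{Part (a): the positivity set and interior smoothness}

$E$ is open by continuity. Suppose $E=E_1\cup E_2$ with $E_1,E_2$ disjoint, open and nonempty. Points of $\partial E_i$ are not in $E$, so $u=0$ there and $u_i=u1_{E_i}$ is continuous. By Lemma~\ref{positivity} (continuous case), $I_{\mathbb R^n}[u_i]\le C_0I_{E_i}[u]<\infty$, so $u_i\in H^\sigma$ is a competitor. Since $I_E[u]\ge I_{E_1}[u_1]+I_{E_2}[u_2]$ and $1=\|u_1\|_2^2+\|u_2\|_2^2$,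
\[
\Lambda\ge\min_i\frac{I_{E_i}[u_i]}{\|u_i\|_2^2}+|E_1|+|E_2|>\min_i\Big(\frac{I_{E_i}[u_i]}{\|u_i\|_2^2}+|E_i|\Big)\ge\Lambda ,
\]
a contradiction. So $E$ is connected.

For smoothness let $\overline{B_{2R}(x_1)}\subset E$ and let $\chi\in C_c^\infty(E)$, $0\le\chi\le1$, $\chi=1$ on $B_{2R}(x_1)$. Put $U=u/M_0$, the rescaling with $x_0=0$, $r=1$, $M=M_0$. Since $U$ is bounded below by a positive constant on $B_{2R}(x_1)$, Lemma~\ref{localeq} with $d=R$ shows that $v=\chi U$ satisfies the hypothesis of Lemma~\ref{kernel} on $B_R(x_1)$ with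
\[
g=(\lambda'+2a)U+2\int(1-\chi(y))U(y)|\cdot-y|^{-n-2\sigma}dy .
\]
In $B_R(x_1)$ the function $a$ and the last integral are $C^\infty$, since $|x-y|\ge R$ in both. So $g$ is at least as smooth as $U$ there. Suppose $U\in C^m(B_{R'}(x_1))$ for some $R'\le R$, $m\ge0$ (true for $R'=R$, $m=0$), and let $0<R''<R'$. Choose $\tau,\tau'>0$ with $R''<R'-\tau'-\tau$. Formula \eqref{representation}, for the ball $B_{R'-\tau'}(x_1)$, gives in $B_{R''}(x_1)$
\[
U=\tfrac12\int_{B_\tau}G_1(h)\,g(\cdot-h)\,dh+K*v ,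
\]
where $g$ and its derivatives up to order $m$ are bounded at all points involved. Putting $m$ derivatives on $g$ and one on $G_1\in W^{1,1}$ shows $U\in C^{m+1}(B_{R''}(x_1))$, because the convolution of an $L^1$ and a bounded function is continuous. Iterating with decreasing radii $\ge\frac R2$ gives $u\in C^\infty(B_{R/2}(x_1))$.

\subsection{Part (b): nondegeneracy}

If $u$ has height $e$ at scale $\rho$, the volume term has weight $\rho^{2\sigma}e^{-2}$ after rescaling. When $e=q\rho^\sigma$ with $q$ small, this weight is $q^{-2}$, and it should pay to remove a ball from $E$. The obstacle is the tail: removing the ball affects pairs with distant points, where $u/e$ may be huge. We therefore look for a point and a scale with $e=q\rho^\sigma$ and controlled growth.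

It suffices to treat a center $x_0\in E$: for $x\in\overline E$ apply the result on balls $B_{r'}(x')\subset B_r(x)$ with $x'\in E$, $x'\to x$ and $r'=r-|x-x'|\to r$. Let $q\in(0,1)$ be small, to be chosen depending on $n,\sigma$, and $c_1=\min(q^2,8^{-\sigma}q)$. Suppose that for some $r\in(0,1]$
\[
S:=\sup_{B_r(x_0)}u<c_1r^{2\sigma} .
\]
We derive a contradiction, which proves (b) with $c=c_1$. Set $\rho(y)=(u(y)/q)^{1/\sigma}$ and $\bar\rho=(S/q)^{1/\sigma}$; then $\bar\rho\le\frac{r^2}8\le\frac r8$. Call $y$ with $u(y)>0$ \emph{good} if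
\[
\sup_{B_R(y)}u\le2u(y)\big(R/\rho(y)\big)^{3\sigma/2}\qquad\text{for all }R\in[\rho(y),\tfrac r2].
\]
The exponent $\frac32\sigma$ is chosen between $\sigma$, which is needed to find a good point, and $2\sigma$, which makes the tail converge.

\emph{A good point exists in $\overline{B_{r/8}(x_0)}$.} Start at $x_0$ and write $\rho_i=\rho(x_i)$. Suppose $|x_i-x_0|\le\min(\rho_i,\frac r8)$ and $x_i$ is not good. Then there are $R\in[\rho_i,\frac r2]$ and $x_{i+1}\in B_R(x_i)\subset B_r(x_0)$ with
\[
u(x_{i+1})>2u(x_i)(R/\rho_i)^{3\sigma/2}=2q\rho_i^\sigma(R/\rho_i)^{3\sigma/2}\ge2qR^\sigma .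
\]
Hence $\rho_{i+1}\ge2^{1/\sigma}R\ge2R$, and $|x_{i+1}-x_0|\le R+\rho_i\le2R\le\rho_{i+1}\le\bar\rho\le\frac r8$. So the induction continues. Each step more than doubles $u$, which never exceeds $S$ in $B_r(x_0)$, so the process stops at a good point $y$.

\emph{Rescaling at the good point.} Let $e=u(y)$ and $\rho=\rho(y)\le\frac r8$, so $e=q\rho^\sigma\le q$, and let $U=u(y+\rho\,\cdot)/e$. Then $U(0)=1$, $U\le2$ in $B_1$, $U\le2|x|^{3\sigma/2}$ for $1\le|x|<\frac r{2\rho}$, and $U\le M_0/e$ everywhere. Moreover $\rho^{2\sigma}/e=\rho^\sigma/q=e/q^2\le S/q^2\le r^{2\sigma}$. Therefore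
\[
T:=\int_{|x|>1}U|x|^{-n-2\sigma}dx\le C+C\,\frac{M_0}e\Big(\frac\rho r\Big)^{2\sigma}\le C ,
\]
with $C$ independent of $q$.

\emph{Lower density.} Apply Lemma~\ref{degiorgi} with $k=0$, $m=2$ and the balls $B_{1/4}$, $B_{1/8}$; here $\lambda'U\le2\Lambda$ in $B_1$ and the tail is $T\le C$. If $|E_U\cap B_{1/4}|\le\gamma_1$, with $\gamma_1=\gamma_1(n,\sigma)>0$ the constant of that lemma, then $U\le\frac12$ in $B_{1/8}$, contradicting $U(0)=1$. So $|E_U\cap B_{1/4}|>\gamma_1$.

\emph{Upper density.} Let $\psi$ be Lipschitz with constant $8$, $0\le\psi\le2$, $\psi=0$ on $B_{1/4}$, $\psi=2$ off $B_{1/2}$, and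
\[
W=(\min(U,2)-\psi)_+,\qquad V=U-W .
\]
$W$ is bounded and vanishes off $E_U\cap B_{1/2}$. Since $|\Delta W|\le|\Delta U|+|\Delta\psi|$ and $2-\psi$ is Lipschitz with compact support, $W\in H^\sigma$. We have $0\le V\le U$, $V=\min(U,\psi)$ in $B_1$, and $V=U$ off $B_{1/2}$. Since $\{V>0\}\subset E_U$, $I_{\{V>0\}}[V]\le I_{E_U}[V]$, and we estimate the integral over $E_U^2$ of
\[
|\Delta V|^2-|\Delta U|^2=-|\Delta W|^2-2\Delta V\,\Delta W .
\]
\begin{itemize}
\item \emph{$x,y\in B_1$.} Then $\Delta V\,\Delta W\ge\Delta\psi\,\Delta W$. If $W>0$ at both points, there is equality, since $V=\psi$ at both; if $W=0$ at both, both sides vanish. If $W(x)>0=W(y)$, then $V(x)=\psi(x)$, $V(y)=U(y)\le\psi(y)$ and $\Delta W>0$; the reverse case follows by exchanging $x$ and $y$. So the integrand is at most $-|\Delta W|^2-2\Delta\psi\,\Delta W\le|\Delta\psi|^2$, and it vanishes unless $x$ or $y$ lies in $E_U\cap B_{1/2}$. The total is at most $C|E_U\cap B_{1/2}|$.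
\item \emph{$x\in B_{1/2}$, $y\notin B_1$, and the reverse.} Here $V(y)=U(y)$ and $|x-y|\ge\frac12|y|$, and the difference is $-W(x)(V(x)+U(x)-2U(y))\le2W(x)U(y)\le4U(y)1_{\{W(x)>0\}}$. The total is at most $CT|E_U\cap B_{1/2}|$.
\item \emph{All other pairs.} Here $W=0$ at both points; the contribution is $0$.
\end{itemize}
Let $v$ be the unscaled $V$. Then $\|v\|_2^2\ge1-4e^2\rho^n|B_1|\ge\frac12$ for $q$ small. Also $V=0$ in $B_{1/4}$, and $U^2-V^2\le4\cdot1_{E_U\cap B_{1/2}}$. So \eqref{down}, divided by $e^2\rho^{n-2\sigma}$, gives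
\[
\tfrac12\rho^{2\sigma}e^{-2}\,|E_U\cap B_{1/4}|\le\big(C+CT+4\lambda\rho^{2\sigma}\big)|E_U\cap B_{1/2}|\le C .
\]
Since $\rho^{2\sigma}e^{-2}=q^{-2}$, we get $\gamma_1<|E_U\cap B_{1/4}|\le Cq^2$ with $C$ and $\gamma_1$ independent of $q$, which is impossible if $q=q(n,\sigma)$ is small. This proves (b).

\subsection{Part (c): the diameter}

Let $x_1,\dots,x_N\in E$ have mutual distances at least $4$. By (b) with $r=1$ there are $y_i\in B_1(x_i)$ with $u(y_i)\ge\frac c2$. By Theorem~\ref{main}, $u\ge\frac c4$ on $B_{c'}(y_i)\subset B_2(x_i)$ for some $c'=c'(n,\sigma)\in(0,1]$. These balls are disjoint, so $N(\frac c4)^2|B_{c'}|\le\int u^2=1$ and $N\le C$. Take a maximal such family; then the balls $B_4(x_i)$ cover $E$. Each of them meets the connected set $E$, so any two of them are joined by a chain of at most $N$ balls, consecutive ones intersecting. Consecutive centers have distance less than $8$, so $\operatorname{diam}E\le4+8(N-1)+4=8N\le C$.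

\subsection{Part (d): the range $\sigma\le\frac12$}

The inclusion $H^\sigma\subset\mathring H^\sigma$ and the statement that Lipschitz functions with compact support lie in $H^\sigma$ hold for these $\sigma$ as well.

Let $\sigma<\frac12$. Then $1_{B_R}\in H^\sigma$, since $\int_{B_R}\int_{B_R^c}|x-y|^{-n-2\sigma}dy\,dx\le C\int_{B_R}(R-|x|)^{-2\sigma}dx<\infty$. The functional at $1_{B_R}$ equals $0+|B_R|$, which tends to $0$ as $R\to0$.

Let $\sigma=\frac12$. Then $C_c^\infty(B_R)$ is dense in $H^{1/2}(B_R)$ \cite[Thm.~11.1]{LM}. Take real-valued $u_m\in C_c^\infty(B_R)$ with $u_m\to1$ in $H^{1/2}(B_R)$. The positive part $u_m^+$ is Lipschitz with compact support, hence in $H^{1/2}(\mathbb R^n)$, and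
\[
I_{\{u_m^+>0\}}[u_m^+]\le I_{B_R}[u_m]=I_{B_R}[u_m-1]\to0,\qquad\|u_m^+\|_2^2\to|B_R|,\qquad|\{u_m^+>0\}|\le|B_R| .
\]
So the infimum is at most $|B_R|$ for every $R>0$. In both cases the infimum is $0$. It is not attained, because $|\{u>0\}|>0$ whenever $u\ge0$, $u\not\equiv0$. \qed

\begin{thebibliography}{9}

\bibitem{JKX}
Tianling Jin, Dennis Kriventsov, Jingang Xiong,
\emph{On a Rayleigh-Faber-Krahn inequality for the regional fractional Laplacian},
arXiv:2108.07967 (2021).

\bibitem{LM}
Lions--Magenes,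
\emph{Non-Homogeneous Boundary Value Problems and Applications} I.

\end{thebibliography}

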